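# Half a Neighborhood of Fast Escaping Points, Away from the Julia Set

## 1. A saddle with a half-plane of escaping points

Define a map of the plane by
$$S_0(x_1,x_2)=\begin{cases}(x_1/2,\;2x_2), & x_2>0,\\ (x_1/2,\;x_2/2), & x_2\le 0.\end{cases}$$
It is continuous, because both formulas give $(x_1/2,0)$ on the line $x_2=0$. Follow two orbits by hand:
$$(1,\tfrac18)\mapsto(\tfrac12,\tfrac14)\mapsto(\tfrac14,\tfrac12)\mapsto(\tfrac18,1)\mapsto(\tfrac1{16},2)\mapsto\dots,\qquad (1,0)\mapsto(\tfrac12,0)\mapsto(\tfrac14,0)\mapsto\dots$$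
In general, $S_0^n(x)=(2^{-n}x_1,2^nx_2)$ if $x_2>0$, and $S_0^n(x)=2^{-n}x$ if $x_2\le0$. So the points that escape to $\infty$ are exactly those with $x_2>0$, and the boundary of the escaping set is the line $x_2=0$.

Now take the unit disc $U$ around $0$ and look at all its forward images. Since $|x_1|$ is halved at each step, $\bigcup_{n\ge1}S_0^n(U)\subset\{|x_1|<\frac12\}$. The images of $U$ leave out a large part of the plane forever. For entire functions one expects the opposite near a boundary between escaping and non-escaping points: small neighborhoods should blow up and cover nearly everything. The derivative of a holomorphic map at a fixed point is multiplication by a number, so it cannot contract along a line and repel on one side of it. The map $S_0$ does that, at the price of being only quasiconformal: above the line the singular values of its derivative are $\frac12$ and $2$.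

But $S_0$ is a homeomorphism with $S_0(x)\to\infty$ as $x\to\infty$. It is too tame to settle anything about maps with an essential singularity at $\infty$. Can the same local picture at $0$ occur for a map that does have an essential singularity at $\infty$? The escaping points should then escape as fast as the map permits, and the forward images of a neighborhood of $0$ should still omit a substantial set although they now travel through a region where the map is complicated. We first make this precise.

## 2. Quasiregular maps, capacity Julia sets and fast escape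

Throughout $d\ge2$, $B(a,r)$ is the open ball, and $M(r)=M(r,f)=\max_{|x|=r}|f(x)|$. For a linear map $L$ let $|L|$ be its operator norm and $\ell(L)=\min_{|e|=1}|Le|$.

**Definition (quasiregular map).** A map is $K$-quasiregular if it is continuous, lies in $W^{1,d}_{loc}$, and satisfies $|Df|^d\le KJ_f$ and $J_f\le K\ell(Df)^d$ a.e. The least such $K$ is denoted $K(f)$.

We use three standard facts. First, $K(f\circ g)\le K(f)K(g)$. Second, a locally Lipschitz map with $J_f>0$ and the two inequalities a.e. is quasiregular; in particular, if $J_f>0$ a.e. and the quotient of the largest and smallest singular values of $Df$ is at most $H$ a.e., then $K(f)\le H^{d-1}$. Third, non-constant quasiregular maps are open (Reshetnyak). Hence $M(r)=\max_{|x|\le r}|f(x)|$, and $M$ is increasing.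

As an example, let $\alpha>1$ and $\gamma(x)=x|x|^{\alpha-1}$. Its derivative has singular value $\alpha|x|^{\alpha-1}$ in the radial direction and $|x|^{\alpha-1}$ in the $d-1$ tangential directions. So $|D\gamma|^d/J_\gamma=\alpha^{d-1}$, $J_\gamma/\ell(D\gamma)^d=\alpha$, and $K(\gamma)=\alpha^{d-1}$. For $d=2$ this is $\alpha$.

**Definition (transcendental type, Julia set).** A quasiregular $f:\mathbb R^d\to\mathbb R^d$ is of transcendental type if it has an essential singularity at $\infty$, i.e. $\lim_{x\to\infty}f(x)$ does not exist (neither finite nor $\infty$). For such $f$,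
$$\mathcal J(f)=\Big\{x\in\mathbb R^d:\ \operatorname{cap}\Big(\mathbb R^d\setminus\bigcup_{n=1}^\infty f^n(U)\Big)=0\text{ for every neighborhood }U\text{ of }x\Big\},$$
where $\operatorname{cap}$ is conformal capacity.

About capacity we need only this: it is monotone, the empty set and single points have capacity zero, and a closed ball has positive capacity.

**Definition (topological hull, fast escaping set).** For $X\subset\mathbb R^d$, $T(X)$ is the union of $X$ with the bounded components of $\mathbb R^d\setminus X$. The fast escaping set (Bergweiler, Drasin and Fletcher) is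
$$\mathcal A(f)=\{x:\ \text{there is }L\in\mathbb N\text{ with }f^{n+L}(x)\notin T(f^n(B(0,R)))\text{ for all }n\in\mathbb N\}.$$
Here $R>0$ is *admissible*: it is so large that $T(f^n(B(0,R)))\supset B(0,r_n)$ for some $r_n\to\infty$. Such an $R$ exists.

For instance, the hull of a circle in the plane is the closed disc it bounds. If $X$ is contained in a ball, then so is $T(X)$, since the complement of the ball is connected, unbounded and disjoint from $X$.

To see both sets at work, take the entire function $f(z)=\frac14e^z$. If $|z|<1$ then $|f(z)|<e/4<1$. So $B(0,1)$ is mapped into itself, the forward images of $B(0,1)$ omit a set of positive capacity, and $\mathcal J(f)\cap B(0,1)=\emptyset$. Orbits in $B(0,1)$ stay bounded, so they lie in $T(f^n(B(0,R)))\supset B(0,r_n)$ for large $n$, and $\mathcal A(f)\cap B(0,1)=\emptyset$. On the other hand let $x\ge3$ be real. On $[3,\infty)$ we have $f'\ge e^3/4>5$ and $f(3)>5$, so $f(x)\ge x+2$ there, and $f^n(x)\to\infty$. Let $R$ be admissible. From $|f(z)|=\frac14e^{\operatorname{Re}z}$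 we get $f^n(B(0,R))\subset B(0,f^n(R))$. Choose $L$ with $f^L(x)\ge R$. Then $f^{n+L}(x)\ge f^n(R)$ by monotonicity on the real axis, so $f^{n+L}(x)\notin T(f^n(B(0,R)))$. Hence $[3,\infty)\subset\mathcal A(f)$.

For every $f$ of transcendental type it is known that $\mathcal A(f)$ is non-empty, that each of its components is unbounded, and that $\mathcal J(f)\subset\partial\mathcal A(f)$. Equality $\mathcal J(f)=\partial\mathcal A(f)$ is known when $f$ does not grow too slowly, and for all transcendental entire functions in the plane (Bergweiler and Hinkkanen). The problem, taken from Athanasios Tsantaris, "Permutable Quasiregular Maps", arXiv:1912.04152 (2019), is whether equality holds for every quasiregular map of transcendental type. The answer is no, in every dimension $d\ge 2$.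

**Theorem A.** For every $d\ge 2$ there are a quasiregular map $f:\mathbb{R}^d\to\mathbb{R}^d$ of transcendental type with $f(0)=0$ and an open neighborhood $V$ of $0$ such that
$$V\cap\mathcal J(f)=\emptyset,\qquad V\cap \mathcal A(f)=\{x\in V:x_d>0\}.$$
Hence $V\cap\{x_d=0\}\ne\emptyset$ is contained in $\partial\mathcal A(f)\setminus\mathcal J(f)$, so $\mathcal J(f)\ne\partial\mathcal A(f)$. Moreover $\log\log M(r)/\log\log r\to1$ as $r\to\infty$.

**Theorem B.** For $d=2$ and every $K>1$, the map in Theorem A can be chosen $K$-quasiregular. (For $K=1$ equality holds, by Bergweiler–Hinkkanen.)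

**Theorem C.** Let $f:\mathbb C\to\mathbb C$ be $K$-quasiregular of transcendental type. If $\liminf_{r\to\infty}\frac{\log\log M(r)}{\log\log r}>K$, then $\mathcal J(f)=\partial\mathcal A(f)$.

Theorem A answers the problem; B and C are supplements. They leave open, as far as these notes go, which growth rates between the exponent $1$ of the examples and $K$ suffice for equality in the plane.

## 3. Logarithmic coordinates and power-type maps

The example is assembled from three kinds of pieces: a saddle near $0$, power-type maps on huge round annuli, and layers in which the degree of the power increases. The argument uses only a few properties of the pieces. We list these properties, give them in the plane at once, and postpone higher dimensions to Section 10. Nothing in Sections 4 to 9 depends on how the data are obtained.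

Fix a unit vector $v$, identify $v^\perp$ with $\mathbb R^{d-1}$, and write $x=x'+x_dv$.

* **(D1)** A continuous surjection $h:\mathbb R^{d-1}\to S^{d-1}$ and $c\in(0,1]$ with $h(0)=v$ and $h(x)=\cos(c|x|)v+\sin(c|x|)\frac{x}{|x|}$ for $0<|x|\le\frac12$. Put $Z(x,t)=e^th(x)$, a map of $\mathbb R^{d-1}\times\mathbb R$ onto $\mathbb R^d\setminus\{0\}$.
* **(D2)** An integer $m\ge2$ and a continuous $P:\mathbb R^d\to\mathbb R^d$ with $P(0)=0$ and $P(Z(X))=Z(mX)$, such that all iterates $P^j$ are locally Lipschitz and quasiregular and $\sup_{j\ge0}K(P^j)<\infty$.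
* **(D3)** A locally Lipschitz quasiregular $\Psi:\mathbb R^d\to\mathbb R^d$ and $0<\theta<1<A$ with $\Psi(x)=x$ for $|x|\le\theta$, $\Psi=P$ for $|x|\ge A$, $\Psi(rv)\ne0$ for all $r>0$, and $\Psi(w)=0$ for some $w\ne0$.

In the coordinates $X=(x,t)$ the map $P$ is multiplication by $m$. Since $Z$ is onto, $P$ is onto. Since $rZ(x,t)=Z(x,t+\log r)$ and $h(0)=v$, for $r>0$
$$P(rx)=r^mP(x),\qquad |P(x)|=|x|^m,\qquad P(rv)=r^mv.\tag{1}$$
In (D3) necessarily $\theta<|w|<A$, because $\Psi(x)=x$ for $|x|\le\theta$ and $|\Psi(x)|=|x|^m$ for $|x|\ge A$. The map $\Psi$ changes the degree: it is the identity near $0$ and the power map near $\infty$. It has a zero $w$ away from the ray $\{rv:r>0\}$, and these zeros will produce the essential singularity.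

By (D1), $h$ is injective on $\{|x|\le\frac12\}$ (there $c|x|\le\frac12<\pi$), so $Z$ is injective on $\{|x|\le\frac12\}\times\mathbb R$.

**Planar data.** Let $\mathbb R^2=\mathbb C$ and $v=1$, so that $x_d$ is $\operatorname{Re}z$ and $x'$ is $\operatorname{Im}z$. Take $h(x)=e^{ix}$, $c=1$, $m=2$, $P(z)=z^2$. Then $Z(x,t)=e^{t+ix}$, $P(Z(X))=Z(2X)$, and $K(P^j)=1$. For $0<\mu<\frac1{16}$ let
$$\Psi(z)=z+\chi_1(|z|)z^2\ (|z|\le1),\qquad \Psi(z)=z^2+\chi_2(|z|)z\ (|z|\ge1),$$
where $\chi_1=0$ on $[0,\mu]$, $\chi_1=1$ on $[2\mu,1]$, $\chi_2=1$ on $[1,\frac1{2\mu}]$, $\chi_2=0$ on $[\frac1\mu,\infty)$, both linear in between. On $2\mu\le|z|\le\frac1{2\mu}$ this is the polynomial $z+z^2$, with its zero at $-1$.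

$\Psi$ is holomorphic outside two rings. On $\mu<|z|<2\mu$ we have $\chi_1'=\frac1\mu$ and $|\partial_{\bar z}\chi_1(|z|)|=|\partial_z\chi_1(|z|)|=\frac1{2\mu}$, so
$$|\Psi_{\bar z}|\le\tfrac{|z|^2}{2\mu}\le2\mu,\qquad|\Psi_z|\ge1-2|z|-\tfrac{|z|^2}{2\mu}\ge1-6\mu.$$
On $\frac1{2\mu}<|z|<\frac1\mu$ we have $\chi_2'=-2\mu$, so
$$|\Psi_{\bar z}|\le\mu|z|\le1,\qquad |\Psi_z|\ge2|z|-1-\mu|z|\ge\tfrac1\mu-2.$$
With $\mu<\frac1{16}$ the ratio $|\Psi_{\bar z}|/|\Psi_z|$ is less than $1$ on both rings, and it tends to $0$ as $\mu\to0$. So $\Psi$ is quasiregular and $K(\Psi)\to1$ as $\mu\to0$. Also $\Psi(r)>0$ for $r>0$ and $\Psi(-1)=0$. Thus (D3) holds with $\theta=\mu$, $A=1/\mu$, $w=-1$.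

Several maps below are defined by cases, and the following lemma makes them locally Lipschitz.

**Lemma 1 (gluing).** Let $G$ be continuous on an open set covered by finitely many relatively closed sets $C_i$, with each $G|_{C_i}$ locally Lipschitz. Then $G$ is locally Lipschitz. The same holds for a locally finite cover.

*Proof.* Given a point, take a ball around it that meets only sets $C_i$ containing the point and on which every $G|_{C_i}$ is $L$-Lipschitz. Let $x,y$ be in this ball and $x\in C_{i_1}$. Go along $[x,y]$ to the last point $z_1$ in $C_{i_1}$, which exists by closedness. If $z_1\ne y$, the points just beyond $z_1$ lie in the other sets; by finiteness some $C_{i_2}$, $i_2\ne i_1$, contains points arbitrarily close beyond $z_1$, and by closedness $z_1\in C_{i_2}$. Go to the last point of $C_{i_2}$, and so on. Each index is used at most once, so we arrive at $y$, and adding up the pieces gives $|G(x)-G(y)|\le L|x-y|$. $\square$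

## 4. A saddle that turns into a dilation

This section puts the map $S_0$ of Section 1 (with $2$ replaced by $\lambda$) near $0$ and lets it turn slowly into a dilation $x\mapsto\Lambda x$, with dilatation independent of $\Lambda$.

Let $\lambda>1$, $\varepsilon\in(0,1)$ with $2\varepsilon\lambda^2\le\frac12$, and $\Lambda\ge\lambda$. Put
$$a(r)=\min\{\lambda^{-1}\max(1,r^\varepsilon),\Lambda\},\qquad b(r)=\min\{\lambda\max(1,r^\varepsilon),\Lambda\},$$
$$S(x)=a(|x|)x'+\big(b(|x|)x_d^+-a(|x|)x_d^-\big)v,$$
where $x_d^\pm\ge0$ are the positive and negative parts of $x_d$. The following are read off directly.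

* $a\le b\le\lambda^2a$ and $\lambda\le b\le\Lambda$.
* For $r\le1$: $a=\lambda^{-1}$ and $b=\lambda$. So $S$ is the saddle on the unit ball.
* For $|x|\ge\varrho:=(\lambda\Lambda)^{1/\varepsilon}$: $a=b=\Lambda$ and $S(x)=\Lambda x$.

$S$ is locally Lipschitz. Differentiating, a.e.
$$DS=aI+(b-a)1_{\{x_d>0\}}\,v\otimes v+E,\qquad |E|\le|x|(|a'|+|b'|).$$
Where $a'\ne0$ we have $a=\lambda^{-1}r^\varepsilon$ and $ra'=\varepsilon a$; likewise for $b$. So $|E|\le\varepsilon(a+b)\le2\varepsilon b\le2\varepsilon\lambda^2a\le a/2$. Hence the singular values of $DS$ lie between $a/2$ and $(\lambda^2+\frac12)a$. The same holds with $E$ replaced by $sE$, $0\le s\le1$, so the determinant never vanishes along this path and $J_S>0$. Thus $S$ is quasiregular, with $K(S)$ bounded in terms of $\lambda,\varepsilon,d$ only, not $\Lambda$. Since $DS/a$ differs from the identity by a matrix of norm at most $(\lambda^2-1)+2\varepsilon\lambda^2$, the bound tends to $1$ as $\lambda\to1$, $\varepsilon\to0$.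

## 5. Chaining the layers

We want a map that on a huge annulus $\mathbb A_k$ equals $c_kP^k$, with $\mathbb A_k$ mapped into $\mathbb A_{k+1}$. Between $\mathbb A_{k-1}$ and $\mathbb A_k$ the power has to rise from $P^{k-1}$ to $P^k$, and $\Psi$ does this: apply a rescaled $\Psi$ after $c_{k-1}P^{k-1}$. Fix data (D1)–(D3), a number $\alpha>1$ (used from Section 7 on), and $\lambda,\varepsilon$ as in Section 4.

**Step 1: choice of constants.** The purpose is to fix the sizes, in this order, so that all later inequalities hold.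

* $M_0=\max_{|x|\le A}|\Psi|$; then $M_0\ge A^m>1$.
* $\iota\in(0,\frac12]$ and $m_0>0$ with $|\Psi(rh(y))|\ge m_0$ for $\theta\le r\le A$, $|y|\le\iota$. These exist by compactness, since $\Psi(rv)\ne0$ on $[\theta,A]$ and $h(0)=v$.
* $u\ge2A$ with $u^{m-1}>2M_0/\theta$. Put $s_0=\log u$, $B=2u/\theta>4$, $\beta=\log B=s_0+\log(2/\theta)>1$.
* $\eta\in(0,1]$ with $\eta\beta\le\iota$.
* $\Lambda\ge\lambda$ with $\log\Lambda>2\beta+ms_0+\log^+(1/m_0)$. This determines $S$ and $\varrho$.
* $R_1=2B\varrho$, $c_0=\Lambda$, and for $k\ge1$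
$$u\delta_k=c_{k-1}R_k^{m^{k-1}},\qquad R_{k+1}=u^m\delta_k,\qquad c_k=\delta_k^{1-m}c_{k-1}^m.\tag{2}$$

The number $R_k$ is the radius of the $k$-th layer, and $u\delta_k$ is the modulus of $c_{k-1}P^{k-1}$ on $|x|=R_k$. From (2),
$$c_kR_k^{m^k}=\delta_k^{1-m}(u\delta_k)^m=R_{k+1},\qquad c_kR_{k+1}^{m^k}=u\delta_{k+1}=u^{1-m}R_{k+2}.\tag{3}$$
Let $q_k=R_{k+1}/R_k$. Then $q_1=u^m\delta_1/R_1=u^{m-1}\Lambda$. Also, by (3), $R_{k+2}=u^{m-1}c_kR_{k+1}^{m^k}=u^{m-1}c_kR_k^{m^k}q_k^{m^k}=u^{m-1}R_{k+1}q_k^{m^k}$, that is, $q_{k+1}=u^{m-1}q_k^{m^k}$. Therefore $\log q_{k+1}\ge m^k\log q_k$ and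
$$\log q_k\ge m^{k(k-1)/2}\log\Lambda\ge m^{k-1}\log\Lambda\qquad(k\ge1).\tag{4}$$
In particular $q_k\ge\Lambda>B^2$, and $R_k\to\infty$.

**Step 2: the map $F$.** This step writes down a quasiregular map with the desired form on annuli. Let $\Psi_\delta(x)=\delta\Psi(x/\delta)$. Put $F=S$ on $|x|\le R_1/B$, and
$$F(x)=\Psi_{\delta_k}\big(c_{k-1}P^{k-1}(x)\big)\quad\text{for }R_k/B\le|x|\le R_{k+1}/B,\ k\ge1.\tag{5}$$
We check that neighboring formulas agree on open sets.

If $|x|\ge BR_k$, then $|c_{k-1}P^{k-1}(x)|=c_{k-1}|x|^{m^{k-1}}\ge u\delta_kB^{m^{k-1}}\ge A\delta_k$. So $\Psi_{\delta_k}$ acts as $y\mapsto\delta_kP(y/\delta_k)=\delta_k^{1-m}P(y)$, and the formula for $k$ gives $\delta_k^{1-m}c_{k-1}^mP^k(x)=c_kP^k(x)$. If $|x|\le2R_{k+1}/B=R_{k+1}\theta/u$, then by (3) $|c_kP^k(x)|\le u\delta_{k+1}(\theta/u)^{m^k}\le\theta\delta_{k+1}$. So $\Psi_{\delta_{k+1}}$ is the identity there, and the formula for $k+1$ also gives $c_kP^k(x)$. Hence the formulas for $k$ and $k+1$ agree on $BR_k\le|x|\le2R_{k+1}/B$, which contains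 a neighborhood of $|x|=R_{k+1}/B$ because $q_k>B^2$.

For $S$ and $k=1$: if $\varrho\le|x|\le2R_1/B$, then $S(x)=\Lambda x$ and $|\Lambda x|\le2\Lambda R_1/B=\theta\Lambda R_1/u=\theta\delta_1$, so the formula for $k=1$ gives $\Psi_{\delta_1}(\Lambda x)=\Lambda x$ too. Since $R_1/B=2\varrho$, this covers a neighborhood of $|x|=R_1/B$.

So locally $F$ is one of the maps $S$, $\Psi_{\delta_k}\circ c_{k-1}P^{k-1}$. Hence $F$ is locally Lipschitz and quasiregular with $K(F)\le\max\{K(S),K(\Psi)\sup_jK(P^j)\}$. We also read off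
$$F=c_kP^k\ \text{ on the closure of }\ \mathbb A_k:=\{BR_k<|x|<R_{k+1}/B\},\qquad k\ge1.\tag{6}$$

**Step 3: $F$ in logarithmic coordinates at a layer.** This formula is the working tool for the rest. Let $X=(x,t)$ with $|t|\le\beta$. Then $R_k/B\le|R_kZ(X)|\le BR_k\le R_{k+1}/B$, so (5) applies. By (1) and (2), $c_{k-1}P^{k-1}(R_kZ(X))=c_{k-1}R_k^{m^{k-1}}Z(m^{k-1}X)=u\delta_kZ(m^{k-1}X)$. Hence
$$F(R_kZ(X))=\delta_k\Psi\big(uZ(m^{k-1}X)\big)\qquad(|t|\le\beta).\tag{7}$$
If moreover $|m^{k-1}t|\le\frac12$, then $|uZ(m^{k-1}X)|\ge ue^{-1/2}\ge A$, so $\Psi=P$ at this point and $F(R_kZ(X))=\delta_ku^mZ(m^kX)=R_{k+1}Z(m^kX)$.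

## 6. Why the origin lies in $\mathcal J(F)$

It is natural to hope that $F$ is already the example: it has the saddle at $0$, and its zeros in the layers will turn out to accumulate at $\infty$. However, it fails at the origin. We locate the failure, because this tells us what to repair.

If $V$ is a connected neighborhood of $0$, then each forward image of $V$ is connected and contains $0$. Some of these images reach far out along the ray $\{rv\}$, so they have to cross the spheres $|x|=R_k$. In the coordinate $X$ at $p_k=R_kv=R_kZ(0)$, the last line of Section 5 says that $F$ near $p_k$ is multiplication by $m^k$, followed by a change of layer. Small balls around $p_k$ grow too quickly.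

**Remark 1.** Suppose $h$ maps some ball $\{|y|\le\rho_0\}$ onto $S^{d-1}$. This holds for the planar data with $\rho_0=\pi$, and for the data of Section 10 with $\rho_0=3\sqrt{d-1}$. Then $0\in\mathcal J(F)$.

*Proof.* Let $\kappa_k=\frac12m^{-(k-1)}$ and $\mathcal B_k(r)=\{R_kZ(X):|X|<r\}$. By the last line of Section 5, $F(\mathcal B_k(r))=\mathcal B_{k+1}(m^kr)$ if $r\le\kappa_k$.

Let $\delta>0$. By induction $F^{k-1}(\mathcal B_1(\delta))\supset\mathcal B_k(\rho_k')$, where $\rho'_1=\min(\delta,\kappa_1)$ and $\rho'_{k+1}=\min(m^k\rho_k',\kappa_{k+1})$. If $\rho_k'<\kappa_k$ for all $k$, then $\rho'_k=m^{k(k-1)/2}\rho_1'$ would be unbounded, which is impossible. If $\rho'_k=\kappa_k$, then $m^k\kappa_k=\frac m2\ge\kappa_{k+1}$, so $\rho'_{k+1}=\kappa_{k+1}$. So for all large $k$ we have $F^{k-1}(\mathcal B_1(\delta))\supset\mathcal B_k(\kappa_k)$, hence $F^k(\mathcal B_1(\delta))\supset\mathcal B_{k+1}(\frac m2)\supset\mathcal B_{k+1}(1)$.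

Apply (7) once more. As $\beta>1$, $F^{k+1}(\mathcal B_1(\delta))\supset\delta_{k+1}\Psi(uZ(\{|Y|<m^k\}))$. For large $k$ the ball $\{|Y|<m^k\}$ contains all $(y,s)$ with $|y|\le\rho_0$ and $|s|\le\log(u/\theta)$, so the argument of $\Psi$ runs over the whole shell $\{\theta<|z|<u\}$. This shell contains $w$, and $\Psi$ is open with $\Psi(w)=0$. So $\Psi$ of the shell contains some $B(0,\tau_0)$, $\tau_0>0$ independent of $k$, and $F^{k+1}(\mathcal B_1(\delta))\supset B(0,\tau_0\delta_{k+1})$. Since $\delta_{k+1}=u^{-m}R_{k+2}\to\infty$, the forward images of $\mathcal B_1(\delta)$ cover $\mathbb R^d$.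

Finally let $U$ be a neighborhood of $0$, containing the segment $\{tv:0\le t\le\epsilon\}$. On the ray, $F(tv)=b(t)tv$ for $t\le R_1/B$, with $b\ge\lambda>1$. So the images of the segment contain $\{tv:0\le t\le R_1/B\}$ after finitely many steps, and one step later $\{tv:0\le t\le\Lambda R_1/B\}\ni p_1$. Thus some $F^n(U)$ is open and contains $p_1$, hence contains $\mathcal B_1(\delta)$ for some $\delta>0$. The forward images of $U$ cover $\mathbb R^d$, and $0\in\mathcal J(F)$. $\square$

The culprit is one inequality. A ball of radius $r_k$ at $p_k$ becomes a ball of radius $m^kr_k$ at $p_{k+1}$, and no sequence of positive radii that stays bounded satisfies $m^kr_k\le r_{k+1}$ for all $k$. Away from $p_k$ there is no such trouble. A cone $\{|x|<\eta|t|\}$ in $X$-coordinates is mapped into itself by multiplication by $m$, so a set pinched to the point $p_k$ could pass the layer. What is needed is a little room at the tip of the cone.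

## 7. Gates: a contraction that outruns $m^k$

The remedy is to precompose $F$ near each $p_k$ with a radial stretch $X\mapsto X|X|^{\alpha-1}$, suitably scaled. It costs only the fixed dilatation of such a stretch. But it sends radius $\rho$ to $\rho^\alpha$, and for small $\rho$ this gains an arbitrarily large factor. In units of $\kappa_k=\frac12m^{-(k-1)}$, a radius $\rho_k$ at gate $k$ is first sent to $\rho_k^\alpha$. Then it is multiplied by $m^k$, and it is measured in units of $\kappa_{k+1}=\kappa_k/m$. So we need $m^{k+1}\rho_k^\alpha\le\rho_{k+1}$, and now this has bounded solutions. For $m=\alpha=2$, take $\rho_k=2^{-k-2}$: indeed $2^{k+1}\cdot2^{-2k-4}=2^{-k-3}=\rho_{k+1}$. In general put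
$$\nu=m^{1/(\alpha-1)},\quad\sigma=(m\nu)^{-1/(\alpha-1)}<1,\quad\rho_k=\sigma\nu^{-k}<1.$$
Then
$$m^{k+1}\rho_k^\alpha=\rho_{k+1},\tag{8}$$
because the quotient of the two sides is $\sigma^{\alpha-1}m\nu\,(m\nu^{1-\alpha})^k=1$. Any $\alpha>1$ will do, and this is why $K$ can be close to $1$ in the plane.

**Step 1: the map $\Gamma$.** This step installs the stretches. Let $p_k=R_kv$, $G_k=\{R_kZ(X):|X|<\kappa_k\}$, and
$$\gamma_k(X)=X(|X|/\kappa_k)^{\alpha-1}\qquad(|X|\le\kappa_k),$$
a homeomorphism of the closed ball onto itself that fixes the boundary pointwise. By (D1), $Z$ coincides on $\{|X|\le\frac12\}$ with a $C^\infty$ diffeomorphism defined on a neighborhood, so $Z$ has bounded dilatation there. Put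
$$\Gamma(R_kZ(X))=R_kZ(\gamma_k(X))\ \text{ on }G_k,\ k\ge1,\qquad\Gamma=\mathrm{id}\ \text{ elsewhere.}$$
Since $\kappa_k\le\frac12$, $G_k\subset\{R_ke^{-1/2}<|x|<R_ke^{1/2}\}$. As $B>4>e^{1/2}$ and $q_k>B^2$, the $G_k$ are disjoint from each other, from all $\mathbb A_j$, from the shells $R_j/B\le|x|\le BR_j$ with $j\ne k$, and from $\overline{B(0,R_1/B)}$. So $\Gamma$ is a homeomorphism of $\mathbb R^d$. It is locally Lipschitz by Lemma 1, applied to the sets $\overline{G_k}$ and the complement of $\bigcup_kG_k$, because $\gamma_k$ is $\alpha$-Lipschitz and $Z$ is a diffeomorphism on $\{|X|\le\frac12\}$. The boundaries $\partial G_k$ are null sets. On $G_k$, $\Gamma$ is the conjugate of a radial stretch, up to scaling always the same one, by a map of bounded dilatation. So $J_\Gamma>0$ a.e. and $\Gamma$ is quasiconformal. For the planar data $Z(x,t)=e^{t+ix}$ preserves angles, so $K(\Gamma)=\alpha$.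

Put
$$f=F\circ\Gamma.$$

**Step 2: $f$ is quasiregular, with small dilatation for the planar data.** As a composition, $f$ is quasiregular. With the planar data, $f=S$ on $B(0,R_1/B)$. The complement of this ball is mapped onto itself by $\Gamma$, and there $K(F)\le K(\Psi)$ because $K(P^j)=1$. So
$$K(f)\le\max\{K(S),\alpha K(\Psi)\},$$
which is below any given $K>1$ if $\mu,\varepsilon$ are close to $0$ and $\alpha,\lambda$ are close to $1$.

**Step 3: $f$ is of transcendental type.** We exhibit two sequences tending to $\infty$ along which $f$ behaves differently. First, $\Gamma(p_k)=p_k$ and $f(p_k)=\Psi_{\delta_k}(c_{k-1}R_k^{m^{k-1}}v)=\Psi_{\delta_k}(u\delta_kv)=\delta_ku^mv=p_{k+1}$. So $f(p_k)\to\infty$ and $p_k\to\infty$. Second, $P$ is onto, so there is $x_k$ with $c_{k-1}P^{k-1}(x_k)=\delta_kw$. Taking moduli and using (2), $(|x_k|/R_k)^{m^{k-1}}=|w|/u$. Since $\theta<|w|<A<u$, we get $|x_k|/R_k\in[\theta/u,1]$. Now $\theta/u=2/B$, so (5) applies and $F(x_k)=\Psi_{\delta_k}(\delta_kw)=0$. Hence $f(\Gamma^{-1}(x_k))=0$.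 As $\Gamma$ preserves the shells containing the gates and is the identity elsewhere, $\Gamma^{-1}(x_k)\to\infty$. So $\lim_{x\to\infty}f(x)$ does not exist.

## 8. A forward invariant set

We now define the set that will contain all forward images of a neighborhood of $0$. It consists of the annuli $\mathbb A_k$ in full, of narrow passages $Q_k$ through the layers, and of a piece $\Omega_0$ near the origin. Let $r_k=\kappa_k\rho_k<\kappa_k\le\frac12$ and
$$Q_k=\{R_kZ(x,t):|t|\le\beta,\ |x|<\eta|t|\}\cup\{R_kZ(X):|X|<r_k\}\qquad(k\ge1).$$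
The first part is a double cone pinched at $p_k$, the second is the room at the tip. Since $\eta\beta\le\iota\le\frac12$ and $\beta>\frac12$, all points of $Q_k$ have the form $R_kZ(x,t)$ with $|t|\le\beta$, $|x|<\frac12$.

**Lemma 2.** For $k\ge1$: $f(\mathbb A_k)\subset\mathbb A_{k+1}$ and $f(Q_k)\subset Q_{k+1}\cup\mathbb A_{k+1}\cup\mathbb A_k$.

*Proof.* **Step 1: annuli.** We compute moduli. On $\mathbb A_k$ we have $\Gamma=\mathrm{id}$ and $f=c_kP^k$, so $|f(x)|=c_k|x|^{m^k}$. If $|x|=R_ke^t$ with $t>\beta$, then by (3) $|f(x)|=R_{k+1}e^{m^kt}>BR_{k+1}$. Writing the same point as $|x|=R_{k+1}e^{-t}$ with another $t>\beta$, we get $|f(x)|=u^{1-m}R_{k+2}e^{-m^kt}<R_{k+2}/B$. So $f(x)\in\mathbb A_{k+1}$.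

**Step 2: the gate ball.** Here the stretch beats the expansion. Let $|X|<r_k$. Then $\Gamma(R_kZ(X))=R_kZ(X')$ with $|X'|=\kappa_k(|X|/\kappa_k)^\alpha<\kappa_k\rho_k^\alpha$. Put $Y=m^{k-1}X'$; then $|Y|<\frac12\rho_k^\alpha<\frac12$. By the last line of Section 5, $f(R_kZ(X))=R_{k+1}Z(mY)$. By (8), $|mY|<\frac m2\rho_k^\alpha=\frac12m^{-k}\,m^{k+1}\rho_k^\alpha=\frac12m^{-k}\rho_{k+1}=r_{k+1}$. So the image is in $Q_{k+1}$.

**Step 3: the cone.** We follow a point of the double cone through $\Gamma$, $P^{k-1}$ and $\Psi$. Let $X=(x,t)$, $|t|\le\beta$, $|x|<\eta|t|$. Then $\Gamma(R_kZ(X))=R_kZ(X')$, where $X'$ is a positive multiple of $X$ with $|X'|\le|X|$. Indeed, if $|X|<\kappa_k$ then $X'=\gamma_k(X)$. If $|X|\ge\kappa_k$, then $R_kZ(X)\notin G_k$ by injectivity of $Z$ on $\{|x|\le\frac12\}\times\mathbb R$, and the other gates do not meet the shell $R_k/B\le|x|\le BR_k$; so $X'=X$. Write $Y=m^{k-1}X'=(y,s)$. Then $|y|<\eta|s|$ and $|s|\le m^{k-1}\beta$. By (7) the image is $\delta_k\Psi(uZ(Y))$, with $|uZ(Y)|=ue^s$.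 Recall $\delta_k=u^{-m}R_{k+1}$. There are three cases.

*Case (a): $ue^s\ge A$.* Then $\Psi=P$ and the image is $R_{k+1}Z(my,ms)$ with $|my|<\eta|ms|$.

If $|ms|\le\beta$, the image is in $Q_{k+1}$.

If $ms>\beta$, its modulus exceeds $BR_{k+1}$ and is at most $R_{k+1}e^{m^k\beta}$. By (4), $\log q_{k+1}\ge m^k\log\Lambda>2m^k\beta\ge m^k\beta+\beta$, so $R_{k+1}e^{m^k\beta}<R_{k+2}/B$. The image is in $\mathbb A_{k+1}$.

If $ms<-\beta$, its modulus is less than $R_{k+1}/B$. It is at least $R_{k+1}(A/u)^m$, because $e^s\ge A/u$. This exceeds $BR_k$, because $q_k\ge\Lambda>Bu^m$ and $A>1$. The image is in $\mathbb A_k$.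

*Case (b): $\theta\le ue^s\le A$.* As $A<u$, $s<0$, and $|s|\le\log(u/\theta)\le\beta$. So $|y|<\eta\beta\le\iota$. As $uZ(Y)=ue^sh(y)$, the choice of $\iota,m_0,M_0$ gives $m_0\le|\Psi(uZ(Y))|\le M_0$. The image modulus is at most $M_0u^{-m}R_{k+1}$, which is less than $R_{k+1}/B=R_{k+1}\theta/(2u)$ because $u^{m-1}>2M_0/\theta$. It is at least $m_0u^{-m}R_{k+1}>BR_k$, because $q_k\ge\Lambda>Bu^m/m_0$. The image is in $\mathbb A_k$.

*Case (c): $ue^s<\theta$.* Then $\Psi=\mathrm{id}$ and the image modulus is $\delta_kue^s=R_{k+1}u^{1-m}e^s$. It is less than $\theta\delta_k\le M_0\delta_k<R_{k+1}/B$, the last inequality as in (b). It is at least $R_{k+1}u^{1-m}e^{-m^{k-1}\beta}$. This exceeds $BR_k$, since by (4)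
$$\log q_k\ge m^{k-1}\log\Lambda>m^{k-1}(2\beta+ms_0)\ge m^{k-1}\beta+\beta+(m-1)s_0.$$
The image is in $\mathbb A_k$. $\square$

In the last two cases, and in the third part of (a), the orbit gains nothing in the index $k$. By Step 1 of the proof this delay happens at most once, since a point in $\mathbb A_k$ then moves up one annulus per step.

**The piece near the origin.** Choose $\omega\in(0,1]$ with $\arctan\omega\le c\eta r_1/2$, then $\varepsilon_1>0$ with $\varepsilon_1+\varepsilon_1/\omega<1$, and put
$$C=\{x_d>0,\ |x'|<\omega x_d\},\qquad \Delta=\{|x'|<\varepsilon_1,\ -\varepsilon_1<x_d\le\varepsilon_1/\omega\},$$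
$$\Omega_0=\Delta\cup\big(C\cap B(0,R_1/B)\big),\qquad\Omega=\Omega_0\cup\bigcup_{k\ge1}(Q_k\cup\mathbb A_k).$$
Since $|x|\le|x'|+|x_d|<1$ on $\Delta$, we have $\Delta\subset B(0,1)\subset B(0,R_1/B)$. So $f=S$ on $\Omega_0$.

**Lemma 3.** $f(\Omega)\subset\Omega$; more precisely $f(\Omega_0)\subset\Omega_0\cup Q_1\cup\mathbb A_1$. Moreover $\mathbb R^d\setminus\Omega$ has non-empty interior.

*Proof.* By Lemma 2 only $f(\Omega_0)$ has to be considered.

**Step 1: the cone enters the first gate.** We show $C\cap\{R_1/B\le|x|\le BR_1\}\subset Q_1$. Such a point makes an angle $\phi<\arctan\omega$ with $v$, so it is $R_1Z(y,t)$ with $|t|\le\beta$ and $|y|=\phi/c<\eta r_1/2<\frac12$. If $|t|\ge r_1/2$, then $|y|<\eta|t|$. If $|t|<r_1/2$, then $|(y,t)|\le|y|+|t|<r_1$. In both cases the point is in $Q_1$. Here the room at the tip is used: $C$ is a full neighborhood of $p_1$.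

**Step 2: images of the cone piece.** Let $x\in C\cap B(0,R_1/B)$. Then $f(x)=ax'+bx_dv$ with $a\le b\le\Lambda$. So $|ax'|\le b|x'|<\omega bx_d$, that is, $f(x)\in C$. Also $|f(x)|\le\Lambda|x|<\Lambda R_1/B\le R_2/B$, because $q_1=u^{m-1}\Lambda\ge\Lambda$. According to whether $|f(x)|$ is less than $R_1/B$, in $[R_1/B,BR_1]$, or larger than $BR_1$, the point $f(x)$ is in $\Omega_0$, in $Q_1$ by Step 1, or in $\mathbb A_1$.

**Step 3: images of the box.** Let $x\in\Delta$. Then $|x|<1$, so $f(x)=\lambda^{-1}x'+(\lambda x_d^+-\lambda^{-1}x_d^-)v$. Thus $|f(x)'|<\varepsilon_1$ and $f(x)_d>-\varepsilon_1$. If $f(x)_d\le\varepsilon_1/\omega$, then $f(x)\in\Delta$. Otherwise $|f(x)'|<\varepsilon_1<\omega f(x)_d$, so $f(x)\in C$. In addition $|f(x)|\le\lambda|x|<\lambda<\varrho<R_1/B$, where $\varrho\ge\lambda\Lambda\ge\lambda^2>\lambda$. So $f(x)\in\Omega_0$.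

**Step 4: the omitted set.** We name an open set outside $\Omega$. Let $\mathcal K=h(\{|x|\le\frac12\})$, the compact cap of angular radius $c/2<\pi$ about $v$. The open set $\{R_1re:|\log r|<\beta,\ e\in S^{d-1}\setminus\mathcal K\}$ contains $-R_1v$. Points of $Q_1$ have directions in $\mathcal K$. All other parts of $\Omega$ avoid the shell $R_1/B<|x|<BR_1$: $\Omega_0\subset B(0,R_1/B)$, points of $\mathbb A_k$ have modulus larger than $BR_1$, and points of $Q_k$ with $k\ge2$ have modulus at least $R_k/B>BR_1$. So this set is disjoint from $\Omega$. $\square$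

## 9. The two sides of $x_d=0$, and the growth of $f$

Let $V=\operatorname{int}\Delta\ni0$. We prove the assertions of Theorem A for $f$ and $V$, for any data (D1)–(D3).

**Step 1: $V\cap\mathcal J(f)=\emptyset$.** By Lemma 3, $\bigcup_{n\ge1}f^n(V)\subset\Omega$, so its complement contains a ball and has positive capacity. As $V$ is a neighborhood of each of its points, no point of $V$ is in $\mathcal J(f)$.

**Step 2: images of certain balls are balls.** To decide who is in $\mathcal A(f)$ we need the sets $f^n(B(0,R))$. Fix $\varrho_0\in(BR_1,R_2/B)$ and put $\varrho_{n+1}=c_{n+1}\varrho_n^{m^{n+1}}$. By (6) and Lemma 2, $\varrho_n\in(BR_{n+1},R_{n+2}/B)$, and $f$ maps $\{|x|=\varrho_n\}$ into $\{|x|=\varrho_{n+1}\}$. Let $W=f(B(0,\varrho_n))$. It is open and bounded, $\partial W\subset f(\partial B(0,\varrho_n))\subset\partial B(0,\varrho_{n+1})$, and $0=f(0)\in W$. So $W\cap B(0,\varrho_{n+1})$ is non-empty, open and closed in $B(0,\varrho_{n+1})$, and $W\supset B(0,\varrho_{n+1})$. Likewise $W\cap\{|x|>\varrho_{n+1}\}$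 is open and closed in the connected set $\{|x|>\varrho_{n+1}\}$ and bounded, so it is empty. Since $W$ is open and contained in $\overline B(0,\varrho_{n+1})$, $W=B(0,\varrho_{n+1})$. Thus $f^n(B(0,\varrho_j))=B(0,\varrho_{j+n})$; in particular $\varrho_0$ is admissible. For an arbitrary admissible $R$ choose $j$ with $R\le\varrho_j$. The hull of a subset of a ball lies in that ball, so
$$T(f^n(B(0,R)))\subset B(0,\varrho_{n+j})\subset B(0,R_{n+j+2}).\tag{9}$$

**Step 3: $Q_k\cup\mathbb A_k\subset\mathcal A(f)$.** We show that orbits in $\Omega$ far out keep pace with the balls in (9). Let $x\in Q_k\cup\mathbb A_k$. By Lemma 2 and induction, $f^n(x)\in Q_{k+n}\cup\mathbb A_{k+n}\cup\mathbb A_{k+n-1}$ for $n\ge1$. Hence $|f^n(x)|>R_{k+n-1}$; for points of $Q_{k+n}$ this holds because $R_{k+n}/B>R_{k+n-1}$. With $L\ge\max\{1,j+3-k\}$ we get $|f^{n+L}(x)|>R_{k+n+L-1}\ge R_{n+j+2}$. By (9), $f^{n+L}(x)\notin T(f^n(B(0,R)))$ for all $n$. So $x\in\mathcal A(f)$.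

**Step 4: $V\cap\{x_d>0\}\subset\mathcal A(f)$.** Such points are driven out by the saddle. As long as the orbit stays in $\Omega_0$, where $f=S$, its $d$-th coordinate is positive and is multiplied by $b\ge\lambda>1$ at each step. As $\Omega_0$ is bounded, the orbit leaves $\Omega_0$. By Lemma 3 it then enters $Q_1\cup\mathbb A_1\subset\mathcal A(f)$. Finally, $f^l(x)\in\mathcal A(f)$ implies $x\in\mathcal A(f)$: increase $L$ by $l$.

**Step 5: $V\cap\{x_d\le0\}\cap\mathcal A(f)=\emptyset$.** Such points are attracted by $0$. We have $f^n(x)=\lambda^{-n}x\to0$. For admissible $R$, $T(f^n(B(0,R)))\supset B(0,r_n)$ with $r_n\to\infty$. So for every $L$, $f^{n+L}(x)\in T(f^n(B(0,R)))$ for large $n$.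

By Steps 4 and 5, $V\cap\mathcal A(f)=\{x\in V:x_d>0\}$. Every point of $V\cap\{x_d=0\}$ is a limit of points of $\mathcal A(f)$ and not in $\mathcal A(f)$. With Step 1, $\emptyset\ne V\cap\{x_d=0\}\subset\partial\mathcal A(f)\setminus\mathcal J(f)$.

**Step 6: lower bound for the growth.** By (3) and (6), and since no gate meets the sphere $|x|=BR_k$, $M(BR_k)=c_k(BR_k)^{m^k}=R_{k+1}B^{m^k}$. Let $BR_k\le r\le BR_{k+1}$. By monotonicity $M(r)\ge M(BR_k)\ge R_{k+1}\ge r/B$. So $M(r)\ge r/B$ for $r\ge BR_1$, and $\liminf_{r\to\infty}\frac{\log\log M(r)}{\log\log r}\ge1$.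

**Step 7: upper bound for the growth.** We compare $\log R_{k+2}$ with $\log R_k$. Note $\log R_k\ge\log R_1>0$. For $k\ge2$, $\log q_k=(m-1)s_0+m^{k-1}\log q_{k-1}$ and $\log q_{k-1}=\log R_k-\log R_{k-1}\le\log R_k$. So $\log R_{k+1}=\log R_k+\log q_k\le C_1m^k\log R_k$ with a constant $C_1$. For $BR_k\le r\le BR_{k+1}$ with $k\ge2$,
$$\log M(r)\le\log M(BR_{k+1})=\log R_{k+2}+m^{k+1}\beta\le C_2m^{2k+1}\log R_k\le C_2m^{2k+1}\log r.$$
So $\log\log M(r)\le\log\log r+O(k)$. By (4), $\log r\ge\log R_k\ge\log q_{k-1}\ge m^{(k-1)(k-2)/2}\log\Lambda$, so $\log\log r$ grows at least like a multiple of $k^2$, and $k=o(\log\log r)$. Hence $\limsup_{r\to\infty}\frac{\log\log M(r)}{\log\log r}\le1$, and the quotient tends to $1$.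

**Proof of Theorem B.** Use the planar data, with $\mu,\varepsilon$ close to $0$ and $\alpha,\lambda$ close to $1$. By Section 7, Step 2, $K(f)\le K$. Here $x_d=\operatorname{Re}z$; conjugating by the rotation $z\mapsto iz$ makes it the second coordinate and changes neither $K(f)$ nor $M$, while $\mathcal J(f)$ and $\mathcal A(f)$ are rotated. $\blacksquare$

Theorem A follows in the same way as soon as data (D1)–(D3) exist in every dimension. Given them, one can take for instance $\alpha=\lambda=2$ and $\varepsilon=\frac1{16}$, for which $2\varepsilon\lambda^2=\frac12$.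

## 10. The data in $\mathbb R^d$

Now $d\ge2$ is arbitrary, $v=e_d$, $m=3$. We build a substitute for $e^{ix}$: a map $h:\mathbb R^{d-1}\to S^{d-1}$ folding $\mathbb R^{d-1}$ over the sphere by reflections, so that multiplication by $3$ is compatible with the folding. We use the elementary inequality
$$\Big|\frac x{|x|}-\frac y{|y|}\Big|\le\frac{|x-y|}{|y|}+|x|\Big|\frac1{|x|}-\frac1{|y|}\Big|\le\frac{2|x-y|}{|y|}.\tag{10}$$

**Step 1: $h$ on the cube.** We map $Q=[-1,1]^{d-1}$ to the closed upper hemisphere. Let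
$$\varpi(x)=\tfrac\pi2\max\Big\{\tfrac{|x|}{2\sqrt{d-1}},\,2|x|_\infty-1\Big\},\qquad h(x)=\cos\varpi(x)\,v+\sin\varpi(x)\tfrac x{|x|}\ (x\ne0),\quad h(0)=v.$$
For $|x|\le\frac12$ the second term of the maximum is $\le0$, so $\varpi=c|x|$ with $c=\frac\pi{4\sqrt{d-1}}\le1$. On each ray from $0$, $\varpi$ increases strictly from $0$. On $Q$ the first term is at most $\frac12$, so $\varpi\le\frac\pi2$ on $Q$, with equality exactly where $|x|_\infty=1$. Hence $h$ maps $Q$ bijectively onto the closed upper hemisphere and $\partial Q$ onto the equator.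

**Step 2: $h|_Q$ is bi-Lipschitz.** This gives control of $Z$ on cells. Write $h=\mathcal E\circ g$ with $g(x)=\varpi(x)x/|x|$, mapping $Q$ onto the closed ball of radius $\frac\pi2$ in $\mathbb R^{d-1}$, and $\mathcal E(z)=\cos|z|v+\sin|z|\frac z{|z|}$. The map $\mathcal E$ is a smooth injective immersion on $\{|z|<\pi\}$, hence bi-Lipschitz on the compact ball $\{|z|\le\frac\pi2\}$.

The function $\varpi$ is Lipschitz and $\varpi(y)\le\pi|y|$. Writing $g(x)-g(y)=(\varpi(x)-\varpi(y))\frac x{|x|}+\varpi(y)\big(\frac x{|x|}-\frac y{|y|}\big)$ and using (10), we see that $g$ is Lipschitz.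

For the inverse, let $z\ne0$, $e=z/|z|$. The equation $\varpi(re)=|z|$ reads $\max\{cr,\ \pi r|e|_\infty-\frac\pi2\}=|z|$, so $g^{-1}(z)=r(z)z/|z|$ with
$$r(z)=\min\Big\{\frac{|z|}c,\ \frac{|z|+\pi/2}{\pi|z/|z||_\infty}\Big\}.$$
The second term is at least $\frac12$, so $r(z)=|z|/c$ for $|z|\le c/2$. On $c/2\le|z|\le\pi/2$ both terms are Lipschitz, by (10) and $|e|_\infty\ge1/\sqrt{d-1}$. Splitting segments at $|z|=c/2$, $r$ is Lipschitz on the ball. As $r(z)\le|z|/c$, the argument for $g$ shows that $g^{-1}$ is Lipschitz.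

Finally, in a frame consisting of the radial direction and tangential directions, $Dg$ is triangular and $\det Dg=\partial_r\varpi\,(\varpi/|x|)^{d-2}>0$ a.e. So the Jacobian of $Z(x,t)=e^th(x)$ has constant sign a.e. on $Q\times\mathbb R$.

**Step 3: $h$ on $\mathbb R^{d-1}$.** We extend by reflections. For $k\in\mathbb Z^{d-1}$ and $x\in2k+Q$ put
$$\xi_i(x)=(-1)^{k_i}(x_i-2k_i),\qquad h(x)=\mathfrak r^{\sum k_i}h(\xi(x)),$$
with $\mathfrak r$ the reflection $v\mapsto-v$ in the equator. On a common face, $x_i=2k_i+1=2(k_i+1)-1$ for some $i$, and both definitions of $\xi_i$ give $(-1)^{k_i}$. So the values of $\xi$ agree, $\xi\in\partial Q$, $h(\xi)$ is on the equator, and $\mathfrak r$ has no effect. Hence $h$ is well defined and continuous. It maps $Q$ onto the upper and $2e_1+Q$ onto the lower closed hemisphere, so it is onto. For example, if $d=2$ then $\xi$ is the zigzag function of period $4$ with $\xi(s)=s$ on $[-1,1]$ and $\xi(s)=2-s$ on $[1,3]$.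

Thus (D1) holds. Both cells $Q$ and $2e_1+Q$ lie in $\{|x|\le3\sqrt{d-1}\}$, as used in Remark 1.

**Step 4: $h(x)=h(y)$ implies $h(3x)=h(3y)$.** This makes $P$ well defined. We have $\xi_i(x)=\xi_i(y)$ iff $y_i=x_i+4j$ (type 1) or $y_i=2-x_i+4j$ (type 2) for some $j\in\mathbb Z$. If $x_i$ is not an odd integer, exactly one type applies. Type 1 preserves the parity of $k_i$, and type 2 changes it.

We claim that $h(x)=h(y)$ iff $\xi(x)=\xi(y)$ and either $\xi(x)\in\partial Q$ or the number of type 2 coordinates is even. Suppose $h(x)=h(y)$. If the parities of $\sum k_i$ for $x$ and $y$ agree, then $h(\xi(x))=h(\xi(y))$, so $\xi(x)=\xi(y)$ by injectivity on $Q$. If the parities differ, then $h(\xi(x))=\mathfrak rh(\xi(y))$ lies in both closed hemispheres, hence on the equator, so $h(\xi(x))=h(\xi(y))$ and $\xi(x)=\xi(y)\in\partial Q$. If $\xi(x)\notin\partial Q$, no $x_i$ is an odd integer, and equal parity means an even number of type 2 coordinates. The converse is clear from the same considerations.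

Now $3(x_i+4j)=3x_i+12j$ and $3(2-x_i+4j)=2-3x_i+4(3j+1)$, so multiplication by $3$ preserves types. In particular $\xi(x)=\xi(y)$ implies $\xi(3x)=\xi(3y)$. If $\xi(x)\in\partial Q$, then some $x_i$ is an odd integer, so is $3x_i$, and $\xi(3x)\in\partial Q$. If $\xi(x)\notin\partial Q$, the number of type 2 coordinates is even for $(x,y)$; then either $\xi(3x)\in\partial Q$, or the types for $(3x,3y)$ are unique and again an even number is of type 2. In all cases $h(3x)=h(3y)$.

So $P(Z(X)):=Z(3X)$, $P(0):=0$ is well defined.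

**Step 5: regularity of $P$ and its iterates.** We verify (D2). On every cell $(2k+Q)\times\mathbb R$ the map $Z$ is a homeomorphism onto a relatively closed subset of $\mathbb R^d\setminus\{0\}$, and it is bi-Lipschitz on $(2k+Q)\times I$ for compact intervals $I$, by Step 2. The matrix $e^{-t}DZ$ consists of $Dh(x)$ and the column $h(x)$; the columns of $Dh(x)$ are tangent to the sphere and so orthogonal to $h(x)$. Hence its singular values are $1$ and those of $Dh(x)$, and lie a.e. in a fixed interval $[1/L,L]$. The sign of $J_Z$ is the same on all cells, because the two signs $(-1)^{\sum k_i}$, from $\xi$ and from $\mathfrak r^{\sum k_i}$, cancel.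

Subdivide $Q$ and $2e_1+Q$ into $2\cdot3^{d-1}$ cubes $q$ of side $\frac23$; each $3q$ is of the form $2k+Q$. The sets $Z(q\times\mathbb R)$ are relatively closed, cover $\mathbb R^d\setminus\{0\}$, and on $Z(q\times\mathbb R)$
$$P=Z|_{3q\times\mathbb R}\circ3\circ(Z|_{q\times\mathbb R})^{-1}.$$
This is continuous and locally Lipschitz there. So $P$ is continuous on $\mathbb R^d\setminus\{0\}$ by pasting, and locally Lipschitz there by Lemma 1. In particular $P$ is Lipschitz on $S^{d-1}$. By homogeneity $P(x)=|x|^3P(x/|x|)$, so for $x,y\ne0$ of modulus at most $\rho$,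
$$|P(x)-P(y)|\le\big||x|^3-|y|^3\big|+C|y|^3\Big|\frac x{|x|}-\frac y{|y|}\Big|\le C'\rho^2|x-y|$$
by (10). The estimate extends to the point $0$ by continuity, as $|P(x)|=|x|^3$. So $P$, and with it every $P^j$, is locally Lipschitz on $\mathbb R^d$.

For $P^j$ subdivide the two cells into cubes of side $2\cdot3^{-j}$. As $3^j$ is odd, $3^j$ times such a cube is a cell. In the interior of the images of the subcells $P^j=Z\circ3^j\circ Z^{-1}$, and since $Z$ is locally bi-Lipschitz on cells (so that null sets correspond),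
$$DP^j(Z(X))=DZ(3^jX)\,3^j\,DZ(X)^{-1}\quad\text{a.e.}$$
Both Jacobians of $Z$ have the same sign, so $J_{P^j}>0$ a.e. The quotient of the largest and smallest singular values of $DP^j$ is at most $L^4$. Hence $K(P^j)\le L^{4(d-1)}$ for all $j$. This is (D2).

**Step 6: the map $\Psi$.** To pass from the identity to $P$ we move the fixed point $v$ of $P$ to the origin. Let $l(r)=1$ on $[0,2]$, $\frac{6-r}4$ on $[2,6]$, $0$ on $[6,\infty)$, and $\tau(x)=x+l(|x|)v$. Since $\tau-\mathrm{id}$ is $\frac14$-Lipschitz, $\tau$ is an orientation preserving bi-Lipschitz homeomorphism of $\mathbb R^d$. Put $\Psi_0=\tau^{-1}\circ P\circ\tau$. As $\tau=\mathrm{id}$ on $|x|\ge6$ and $|P(x)|\ge6$ there, $\Psi_0=P$ for $|x|\ge6$.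

By (D1), $Z$ is a $C^\infty$ diffeomorphism near $0$ with $Z(0)=v$ (its derivative at $0$ is $(x,t)\mapsto cx+tv$), and $P=Z\circ3\circ Z^{-1}$ near $v$. So $P$ is smooth near $v$, $P(v)=v$, $DP(v)=3I$. Near $0$, $\tau$ is the translation by $v$, so
$$\Psi_0(x)=P(v+x)-v=3x+E(x),\qquad|E(x)|\le C|x|^2,\ |DE(x)|\le C|x|.$$
Let $\chi=0$ on $[0,\frac12]$, $\chi=1$ on $[1,\infty)$, linear in between. Take $\zeta\in(0,1)$ so small that this holds for $|x|\le\zeta$ and $3C\zeta\le1$. Put $\theta=\zeta/6$, $A=6$ and
$$\Psi(x)=\begin{cases}x&|x|\le\theta,\\ x|x|/\theta&\theta\le|x|\le3\theta=\zeta/2,\\ 3x+\chi(|x|/\zeta)E(x)&\zeta/2\le|x|\le\zeta,\\ \Psi_0(x)&|x|\ge\zeta.\end{cases}$$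
The definitions match at $|x|=\theta$, $\zeta/2$, $\zeta$, with values $x$, $3x$, $3x+E(x)$. In the third region $|D(\chi E)|\le C\zeta+\frac2\zeta C\zeta^2=3C\zeta\le1$. So the singular values of $D\Psi$ lie in $[2,4]$ and $J_\Psi>0$. The second map is a radial stretch. Hence, with Lemma 1, $\Psi$ is locally Lipschitz and quasiregular, and $\Psi=P$ for $|x|\ge A$.

**Step 7: zeros of $\Psi$.** It remains to check the last two conditions of (D3). For $0<|x|\le\zeta$, $|E(x)|\le C\zeta|x|\le|x|/3$. So $\Psi(x)\ne0$, and also $\Psi_0(x)=3x+E(x)\ne0$. For $r\ge\zeta$, $\tau(rv)=sv$ with $s=r+l(r)>1$. So $P(\tau(rv))=s^3v\ne v=\tau(0)$, that is, $\Psi(rv)=\Psi_0(rv)\ne0$. Thus $\Psi$ has no zeros on the ray.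

For a non-zero zero, let $y=h(\frac43e_1)$. Here $\frac43e_1\in2e_1+Q$ and $\xi=\frac23e_1$, so $y=\mathfrak rh(\frac23e_1)$ lies in the lower hemisphere and $y\ne v$. Now $P(y)=h(4e_1)=v$, because $4e_1$ is the center of the cell $2\cdot 2e_1+Q$, with $\xi=0$ and $\sum k_i=2$. So $w=\tau^{-1}(y)\ne0$ and $\Psi_0(w)=\tau^{-1}(v)=0$. Since $\Psi_0\ne0$ on $0<|x|\le\zeta$, $|w|>\zeta$ and $\Psi(w)=0$. This is (D3), and Theorem A is proved. $\blacksquare$

## 11. Fast growth in the plane forces equality

We prove Theorem C. The two competing quantities are as follows. Outside $\mathcal J(f)$ an iterate $f^n$ omits two values on a small disc, and hyperbolic geometry limits how differently two points of the disc can move; a $K^n$-quasiconformal factor weakens this limit to $K^n$ on the scale of $\log\log$. If $\log\log$ of the fast escaping orbit grows faster than $K^n$, both points are fast escaping.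

Let $f$ be as in Theorem C, and fix $p>K$ with $\log\log M(r)\ge p\log\log r$ for large $r$. For bounded $X$, $\mathbb C\setminus T(X)$ is the unbounded component of $\mathbb C\setminus X$. So for bounded sets $T$ is monotone (if $X\subset X'$, the unbounded component of $\mathbb C\setminus X'$ lies in that of $\mathbb C\setminus X$) and idempotent.

**Step 1: hulls and images.** We show: *if $X$ is bounded, open and non-empty, then $f(T(X))\subset T(f(X))$.* Suppose $x\in T(X)$ and $f(x)\notin T(f(X))$. Then $f(x)$ lies in the unbounded component $W$ of the closed set $\mathbb C\setminus f(X)$; $W$ is closed and connected. Let $Y$ be the component of the closed set $E=f^{-1}(W)$ containing $x$.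

Suppose $Y$ is bounded, hence compact. A compact component of a locally compact Hausdorff space has arbitrarily small compact relatively open neighborhoods, so there is a compact relatively open $N\subset E$ with $Y\subset N$. If $E\ne N$ let $e_0=\frac12\operatorname{dist}(N,E\setminus N)>0$, otherwise $e_0=1$. Then $O=\{\operatorname{dist}(\cdot,N)<e_0\}$ is bounded and open, $Y\subset O$, and $\partial O\cap E=\emptyset$, because points of $\partial O$ have distance $e_0$ from $N$. As $f$ is open, $\partial f(O)\subset f(\partial O)$, which misses $W$. So $W\cap f(O)\ni f(x)$ is open and closed in $W$, and $W\subset f(O)$ is bounded, a contradiction.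

So $Y$ is unbounded. It is connected and disjoint from $X$, because $f(Y)\subset W$ misses $f(X)$. Hence $x\notin X$, and $x$ is not in a bounded component of $\mathbb C\setminus X$. This contradicts $x\in T(X)$.

The proof used only that $f$ is continuous and open, so the statement also holds for the iterates $f^n$. In particular, *for admissible $R<R'$ the definitions of $\mathcal A(f)$ agree.* One inclusion holds since $T$ is monotone. For the other, $T(f^{n_0}(B(0,R)))\supset B(0,R')$ for some $n_0$. The statement for $f^n$ with $X=f^{n_0}(B(0,R))$, together with idempotence, gives $T(f^{n+n_0}(B(0,R)))\supset T(f^n(B(0,R')))$. So a point satisfying the condition for $R$ with $L$ satisfies it for $R'$ with $L+n_0$.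

**Step 2: images of discs are large.** We show: *there are $a_0>1$ and $\hat r$ such that $T(f(B(0,a_0r)))\supset B(0,a_0M(r))$ for $r\ge\hat r$.* By Stoilow factorization $f=g\circ\varphi$ with $\varphi:\mathbb C\to\mathbb C$ $K$-quasiconformal, $\varphi(0)=0$, and $g$ entire. Here $g$ is transcendental, since otherwise $\lim_{x\to\infty}f(x)$ would exist. By quasisymmetry of $\varphi$ there is $a_0>1$, depending only on $K$, with $\max_{|z|=r}|\varphi|\le\frac14t$, where $t=\min_{|z|=a_0r}|\varphi|$. Then $\varphi(B(0,a_0r))\supset B(0,t)$, so $f(B(0,a_0r))\supset g(B(0,t))$, and $M(r,f)\le M(t/4,g)$. By Bohr's theorem, $g(B(0,t))$ contains a circle centered at $g(0)$ of radius at least $\hat c\,M(t/2,g-g(0))$, with $\hat c>0$ absolute. Its hull is a disc, so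
$$T(f(B(0,a_0r)))\supset B\big(0,\hat cM(t/2,g)-(1+\hat c)|g(0)|\big)\supset B(0,a_0M(t/4,g))\supset B(0,a_0M(r,f))$$
for large $t$, because $M(t/2,g)/M(t/4,g)\to\infty$ for transcendental $g$. As $t\to\infty$ with $r$, this proves the claim.

**Step 3: $\mathcal A(f)$ in terms of $M$.** We replace hulls by the iterates $M^n$ of $M$. Fix $R\ge\hat r$ so large that $M(R)\ge a_0R$, $\log\log R>0$, and $M(r)>r$, $\log\log M(r)\ge p\log\log r$ for $r\ge R$. This is possible because $p>1$, so that $M(r)\ge\exp((\log r)^p)$ for large $r$. We claim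
$$B(0,a_0M^n(R))\subset T(f^n(B(0,a_0R)))\subset\overline B(0,M^n(a_0R))\subset\overline B(0,M^{n+1}(R)).$$
The first inclusion is Step 2 for $n=1$. If it holds for $n$, then by Steps 2 and 1
$$B(0,a_0M^{n+1}(R))\subset T\big(f(B(0,a_0M^n(R)))\big)\subset T\big(f(T(f^n(B(0,a_0R))))\big)\subset T(f^{n+1}(B(0,a_0R))).$$
The second inclusion is the maximality of $M$, and the third follows from $a_0R\le M(R)$. Since $M^n(R)\to\infty$, $a_0R$ is admissible, and
$$\mathcal A(f)=\{x:\ \exists L\ \forall n:\ |f^{n+L}(x)|\ge M^n(R)\}.\tag{11}$$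
The inclusion "$\subset$" is immediate from the first inclusion above. For "$\supset$" replace $L$ by $L+2$ and use $M^{n+2}(R)>M^{n+1}(R)$.

**Step 4: distortion off the Julia set.** We compare two orbits. Suppose $x_0\in\partial\mathcal A(f)\setminus\mathcal J(f)$. There is a disc $V\ni x_0$ such that $\mathbb C\setminus\bigcup_{n\ge1}f^n(V)$ has positive capacity, hence contains two points $a\ne b$. Pick $z_1\in V\cap\mathcal A(f)$ and $z_2\in V\setminus\mathcal A(f)$. By Stoilow factorization and the Riemann mapping theorem, $f^n|_V=g_n\circ\varphi_n$ with $\varphi_n:V\to V$ a $K^n$-quasiconformal homeomorphism and $g_n:V\to\mathbb C\setminus\{a,b\}$ holomorphic.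

Normalize $V$ to the unit disc with $z_1$ and $\varphi_n(z_1)$ moved to $0$ by Möbius maps. Let $r>0$ be the resulting $|z_2|$ and $\tilde r$ the resulting $|\varphi_n(z_2)|$. With $\mu$ now the modulus of the Grötzsch ring, the Hersch–Pfluger theorem gives $\mu(\tilde r)\ge\mu(r)/K^n$. Put $r'=\sqrt{1-r^2}$ and likewise $\tilde r'$. From $\mu(r)\mu(r')=\frac{\pi^2}4$ and $\log\frac1x<\mu(x)<\log\frac4x$,
$$\log(1/\tilde r')\le\mu(\tilde r')\le K^n\mu(r')\le K^n\log(4/r').$$
The hyperbolic distance of $\varphi_n(z_1)$ and $\varphi_n(z_2)$ in $V$ is $\log\frac{1+\tilde r}{1-\tilde r}=2\log\frac{1+\tilde r}{\tilde r'}$, so it is at most $2\log2+2K^n\log(4/r')\le C_1K^n$. By Schwarz–Pick, the hyperbolic distance of $f^n(z_1)$ and $f^n(z_2)$ in $\mathbb C\setminus\{a,b\}$ is at most $C_1K^n$.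

The hyperbolic density of $\mathbb C\setminus\{a,b\}$ is at least $c_1/(|z|\log|z|)$ for $|z|\ge\hat r_2$, for some $c_1>0$, $\hat r_2>e$. Let $|f^n(z_1)|\ge\hat r_2$ and $\varrho=\max\{|f^n(z_2)|,\hat r_2\}$. If $|f^n(z_1)|>\varrho$, follow a geodesic from $f^n(z_1)$ towards $f^n(z_2)$ until it first meets $|z|=\varrho$. The length of this arc is at least $\int_\varrho^{|f^n(z_1)|}\frac{c_1\,ds}{s\log s}=c_1\big(\log\log|f^n(z_1)|-\log\log\varrho\big)$. If $|f^n(z_1)|\le\varrho$ there is nothing to show. So, with $C_2=C_1/c_1$,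
$$\log\log|f^n(z_1)|\le\log\log\max\{|f^n(z_2)|,\hat r_2\}+C_2K^n\quad\text{whenever }|f^n(z_1)|\ge\hat r_2.\tag{12}$$

**Step 5: the growth wins.** We conclude that $z_2$ is fast escaping as well. Let $l_n=\log\log M^n(R)$. Then $l_{n+1}\ge p\,l_n$, so $l_n\ge p^nl_0$ with $l_0>0$. By (11), $|f^{n+L}(z_1)|\ge M^n(R)$ for some $L$ and all $n$. Since $p>K\ge1$, for large $n$ we have $(1-\frac1p)l_n\ge C_2K^{n+L}$. Then (12), with $n+L$ in place of $n$, yields
$$\log\log\max\{|f^{n+L}(z_2)|,\hat r_2\}\ge l_n-C_2K^{n+L}\ge l_n/p\ge l_{n-1}>\log\log\hat r_2.$$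
So $|f^{n+L}(z_2)|\ge M^{n-1}(R)$ for $n\ge n_1$. With $L'=L+n_1+1$ we get $|f^{n+L'}(z_2)|\ge M^{n+n_1}(R)\ge M^n(R)$ for all $n$. By (11), $z_2\in\mathcal A(f)$, a contradiction. Thus $\partial\mathcal A(f)\subset\mathcal J(f)$. With the known inclusion $\mathcal J(f)\subset\partial\mathcal A(f)$, equality follows, and Theorem C is proved. $\blacksquare$
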